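# Rigidity and deletion singularity of perturbed lattices: an exchange along alternating paths

## 1. Equivalent displacement laws and counts that differ by one

Move every point $x\in\mathbb Z^d$ by a random displacement $Y_x$, independently and with the same law for all $x$, and then forget which point came from where. Two detective questions can be asked about the resulting cloud.

Suppose somebody may have removed one point. Can you decide, with certainty and from the whole infinite picture, whether this happened? And suppose somebody covers a ball. Can you compute the number of covered points from the uncovered ones? This lecture shows that the two questions always have the same answer. We first fix the language, and then prove the statement in a case where it is almost free.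

**Configurations.** A configuration is a locally finite counting measure $\eta$ on $\mathbb R^d$. The space of configurations carries the σ-field generated by the maps $\eta\mapsto\eta(C)$, $C$ Borel. Points are counted with multiplicity, and removing the point $z$ means passing to $\eta-\delta_z$. The points of a configuration can be enumerated measurably, for example by norm and then lexicographically. (Multiplicities matter only if the displacement law has atoms. Section 9 treats the convention in which point sets carry no multiplicity.)

**Setting (S).** $V$ is a countable index set, $(X_v)_{v\in V}$ are independent $\mathbb R^d$-valued variables with laws $\mu_v$, and $\sum_v\mu_v(B)<\infty$ for every bounded Borel set $B$. We put $\Pi=\sum_{v}\delta_{X_v}$. For finite $S\subset V$ we put $\Pi_S=\sum_{v\notin S}\delta_{X_v}$ and let $P_S$ be its law, with $P=P_\emptyset$ and $P_v=P_{\{v\}}$.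

The perturbed lattice is the case $V=\mathbb Z^d$, $X_x=x+Y_x$. Indeed $\sum_xP(x+Y_x\in B)=E\,\#(\mathbb Z^d\cap(B-Y_0))$, and a translate of a bounded set contains a bounded number of lattice points. We allow general laws $\mu_v$ because the proof conditions on events such as $X_v\notin B$, and this destroys the lattice structure but not (S).

For measures, $\perp$ means mutually singular, $\ll$ absolutely continuous, and $\sim$ mutually absolutely continuous. For measures $\kappa,\nu$ on configurations, $\kappa*\nu$ is the image of $\kappa\otimes\nu$ under addition; for probability measures it is the law of the sum of independent configurations. A law on points is read as a law on one-point configurations. Since $(\kappa*\nu)(C)=0$ holds exactly when $\nu\{\eta:\xi+\eta\in C\}=0$ for $\kappa$-almost every $\xi$, we have: if $\nu\sim\nu'$ then $\kappa*\nu\sim\kappa*\nu'$. Two measures $\nu,\nu'$ fail to be mutually singular exactly when their minimum $\nu\wedge\nu'$ (the minimum of their densities with respect to $\nu+\nu'$) is nonzero. We write $S+t$ and $S-t$ for $S\cup\{t\}$ and $S\setminus\{t\}$.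

**Definition (deletion).** A $\Pi$-point is an $\mathbb R^d$-valued random variable $Z$ with $Z\in\Pi$ a.s. The process $\Pi$ is deletion tolerant if the law of $\Pi-\delta_Z$ is absolutely continuous with respect to the law of $\Pi$ for every $\Pi$-point $Z$. It is deletion singular if these two laws are mutually singular for every $\Pi$-point $Z$.

**Definition (rigidity).** $\Pi$ is rigid if for every ball $B$ there is a measurable function $N_B$ with $N_B(\Pi|_{B^c})=\Pi(B)$ a.s.

*Example: one point per cell.* Let $Y$ be uniform on $[0,1)^d$. Then every cell $x+[0,1)^d$, $x\in\mathbb Z^d$, contains exactly one point. If $n_B$ cells meet the ball $B$, then $\Pi(B)$ equals $n_B$ minus the number of points outside $B$ in those cells, so $\Pi$ is rigid. After any deletion some cell is empty, so $\Pi$ is deletion singular.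

*Example: coin flips on $\mathbb Z$.* Let $d=1$ and let $Y_x$ be $0$ or $1$ with probability $\frac12$ each. The site $j$ carries $N_j=1-Y_j+Y_{j-1}$ points. Let the integers in the ball $B$ be $s+1,\dots,r$. From the right of $B$ we see $\sum_{j=r+1}^{n}N_j-(n-r)=Y_r-Y_n$ for all $n>r$. Since $Y_n=0$ infinitely often, the maximum over $n$ is $Y_r$. From the left we see $\sum_{j=-n}^{s}N_j-(n+s+1)=Y_{-n-1}-Y_s$, whose minimum over $n$ is $-Y_s$. Hence $\Pi(B)=(r-s)-Y_r+Y_s$ is a function of the outside, and $\Pi$ is rigid although counts fluctuate.

*Example: the Poisson process* (not a perturbed lattice, but the definitions make sense). Let $\Pi$ be Poisson with unit intensity. The count in a ball is independent of the outside and not constant, so $\Pi$ is not rigid. If $P(\Pi\in C)=0$, then by the Mecke formula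
$$P(\Pi-\delta_Z\in C)\le E\int\Pi(dz)\,1_C(\Pi-\delta_z)=\int P(\Pi\in C)\,dx=0,$$
so $\Pi$ is deletion tolerant.

**Hiding a bounded set.** Fix a bounded Borel set $B$. The set $A=\{v:X_v\in B\}$ is a.s. finite. For finite $I\subset V$ and $k\ge0$ let
$$G_I=P(A=I,\ \Pi|_{B^c}\in\cdot\,),\qquad g_k=\sum_{|I|=k}G_I=P(\Pi(B)=k,\ \Pi|_{B^c}\in\cdot\,).$$
By independence
$$P(A=I)=\prod_{v\in I}\mu_v(B)\prod_{v\notin I}\mu_v(B^c),$$
and since $\sum_v\mu_v(B)<\infty$, this is positive if and only if every factor is positive. Let $\hat X_v$ be independent with laws $\mu_v(\cdot\,|B^c)$, for those $v$ with $\mu_v(B^c)>0$. For finite $U$ such that $\mu_v(B^c)>0$ for all $v\notin U$, let $\hat P_U$ be the law of $\sum_{v\notin U}\delta_{\hat X_v}$. The variables $\hat X_v$ again satisfy (S), because $\mu_v(B^c)\ge\frac12$ for all but finitely many $v$. By independence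
$$G_I=P(A=I)\,\hat P_I\qquad\text{whenever }P(A=I)>0. \tag{1}$$

**Lemma 1 (restoring the hidden points).** Let $I$ be finite and $t\notin I$, with $P(A=I)>0$ and $P(A=I+t)>0$. If $\hat P_I\not\perp\hat P_{I+t}$, then $P\not\perp P_t$.

*Proof.* Let $\kappa$ be the law of $\sum_{v\in I}\delta_{\tilde X_v}$ with independent $\tilde X_v\sim\mu_v(\cdot\,|B)$. Given $A=I$, the process $\Pi$ has law $\kappa*\hat P_I$. Given $A=I+t$, the process $\Pi-\delta_{X_t}$ has law $\kappa*\hat P_{I+t}$: the points in $B$ that survive are those with index in $I$, and the points outside $B$ have indices outside $I+t$. Hence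
$$P\ge P(A=I)\,\kappa*\hat P_I,\qquad P_t\ge P(A=I+t)\,\kappa*\hat P_{I+t}.$$
Both right sides dominate a positive multiple of $\kappa*(\hat P_I\wedge\hat P_{I+t})\ne0$. $\square$

**Proposition 1 (the easy case).** In setting (S) let $V$ be infinite and let the $\mu_v$ be mutually absolutely continuous (for instance, Gaussian displacements). If $g_k\not\perp g_{k+1}$ for some bounded Borel $B$ and some $k\ge0$, then $P\not\perp P_v$ for every $v$, and $\Pi$ is not deletion singular.

*Proof.* A countable sum of measures is singular to another if all pairs of summands are, so $G_I\not\perp G_J$ for some $|I|=k$, $|J|=k+1$. Both measures are nonzero. So $\mu_v(B)>0$ for $v\in J\neq\emptyset$, and $\mu_v(B^c)>0$ for $v\notin I$; by mutual absolute continuity both hold for all $v\in V$. By (1), $\hat P_I\not\perp\hat P_J$.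

Now use that labels are interchangeable: for $u,v\notin U$ with $u\ne v$,
$$P_{U+u}=P_{U+u+v}*\mu_v\sim P_{U+u+v}*\mu_u=P_{U+v}, \tag{2}$$
and the same holds for $\hat P$, since the laws $\mu_v(\cdot|B^c)$ are also mutually absolutely continuous. Replacing one element at a time, $\hat P_J\sim\hat P_{I+t}$ for any chosen $t\notin I$. So $\hat P_I\not\perp\hat P_{I+t}$, and Lemma 1 gives $P\not\perp P_t$. By (2) with $U=\emptyset$, $P_v\sim P_t$ for all $v$, so $P\not\perp P_v$. Finally $Z=X_v$ is a $\Pi$-point and $\Pi-\delta_Z$ has law $P_v$. $\square$

So if the picture outside $B$ can confuse the counts $k$ and $k+1$, and the displacement laws are equivalent, then a deletion can go unnoticed. What changes in general? Two things. The picture outside might confuse only counts with a larger gap, say $k$ and $k+2$. And without equivalent laws, the index sets $I$ and $J$ may have nothing to do with each other. The next section makes this precise.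

## 2. The equivalence theorem, and its cheap implications

The paper of Yuval Peres and Allan Sly, "Rigidity and tolerance for perturbed lattices", arXiv:1409.4490 (2014), contains the following.

**Known result (Gaussian perturbations).** Let the displacements be $N_d(0,\sigma^2I)$. For $d\ge3$ there exist critical values $0<\sigma_r(d)\le\sigma_c(d)$ such that: if $\sigma>\sigma_c$ then $\Pi$ is deletion tolerant, and $\Pi$ and $\Pi_0$ (the process without the point $0+Y_0$) are mutually absolutely continuous; if $0<\sigma<\sigma_c$ then $\Pi$ is deletion singular; if $0<\sigma<\sigma_r$ then $\Pi$ is rigid; if $\sigma>\sigma_r$ then $\Pi$ is non-rigid.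

The conjecture stated there is that $\sigma_c=\sigma_r$, and that for all i.i.d. perturbations the perturbed lattice is rigid if and only if it is deletion singular. It is true, and it follows from this theorem.

**Theorem 1.** In setting (S) the following are equivalent:

* (a) $\Pi$ is rigid;
* (a′) for every bounded Borel $B$, $\Pi(B)$ is a.s. a measurable function of $\Pi|_{B^c}$;
* (b) $\Pi$ is deletion singular;
* (c) $P\perp P_v$ for all $v\in V$;
* (d) $P_S\perp P_T$ for all finite $S,T\subset V$ with $|S|\ne|T|$.

**Corollary (the conjecture).** For every i.i.d. perturbed lattice: rigid $\iff$ deletion singular $\iff\Pi\perp\Pi_0$. For Gaussian perturbations and $d\ge3$, $\sigma_r=\sigma_c$.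

*Proof of the Corollary from Theorem 1.* The first equivalence is (a)$\iff$(b). The law $P$ is invariant under $\mathbb Z^d$-translations and $P_u$ is the translate of $P_0$ by $u$, so (c) says exactly that $P\perp P_0$. If $\sigma_r<\sigma_c$, take $\sigma\in(\sigma_r,\sigma_c)$: by the known result $\Pi$ would be deletion singular and non-rigid, a contradiction. $\square$

We will also prove two strengthenings.

**Theorem 2 (dichotomy).** In setting (S) with $V$ infinite, suppose the $\mu_v$ are mutually absolutely continuous. (For perturbed lattices: the law of $Y$ is equivalent to its integer translates, e.g. $Y$ has an a.e. positive density.) Then exactly one of the following holds: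

1. $\Pi$ is rigid and deletion singular;
2. $\Pi$ is non-rigid and deletion tolerant, $P\sim P_S$ for all finite $S$, and $P*\mu_v\sim P$ for all $v$.

In particular this holds for Gaussian perturbations for every $d\ge1$ and every $\sigma>0$, including $\sigma=\sigma_c$.

**Theorem 3.** In setting (S), for every bounded Borel $B$, the conditional law of $\Pi(B)$ given $\Pi|_{B^c}$ is a.s. the law of an independent sum $\mathrm{Poisson}(\gamma)+\sum_i\mathrm{Bernoulli}(p_i)$ with $\gamma+\sum_ip_i<\infty$ ($\gamma,p_i$ depending on $\Pi|_{B^c}$). In particular it is log-concave and its support is an interval of integers.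

Several implications in Theorem 1 need no new idea.

**(c)⇒(b): one event for all deletions.** Choose $A_v$ with $P(A_v)=1$, $P_v(A_v)=0$ and put $A_*=\bigcap_vA_v$. Let $Z$ be a $\Pi$-point and let $\kappa$ be the first $v$, in a fixed enumeration of $V$, with $X_v=Z$. Then $\Pi-\delta_Z=\Pi_{\{\kappa\}}$, so $P(\Pi-\delta_Z\in A_*)\le\sum_vP_v(A_*)=0$, while $P(A_*)=1$.

**(b)⇒(c).** $Z=X_v$ is a $\Pi$-point and $\Pi-\delta_Z=\Pi_{\{v\}}$.

**(a)⇒(c): the counting rule detects the deletion.** Let $B_n$ be the closed ball of radius $n$ about $0$, let $H_n=\{\eta:N_{B_n}(\eta|_{B_n^c})=\eta(B_n)\}$ and $H=\bigcap_nH_n$. By rigidity $P(H)=1$. If $n\ge|X_v|$, then $\Pi_{\{v\}}$ agrees with $\Pi$ outside $B_n$ and has exactly one point fewer inside. So on $\{\Pi\in H\}$ the rule predicts one point too many for $\Pi_{\{v\}}$, that is, $\Pi_{\{v\}}\notin H_n$. Hence $P_v(H)=0$.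

**(a′)⇒(a) and (d)⇒(c)** are special cases: balls are bounded Borel sets, and $|\emptyset|\ne|\{v\}|$.

What remains is (c)⇒(d) and (c)⇒(a′). Here is what a failure of (a′) really provides.

**Lemma 2 (confused counts).** If (a′) fails for $B$, there are $k<l$ with $g_k\not\perp g_l$.

*Proof.* Suppose $g_k\perp g_l$ for all $k\ne l$. For $k<l$ choose a measurable $C_{kl}$ with $g_k(C_{kl}^c)=0=g_l(C_{kl})$, and set $C_{lk}=C_{kl}^c$. Then $C_k=\bigcap_{l\ne k}C_{kl}$ are disjoint and $g_k(C_k^c)=0$. Put $N_B=k$ on $C_k$ and $N_B=0$ elsewhere. Since $P(\Pi(B)=k,\ \Pi|_{B^c}\notin C_k)=g_k(C_k^c)=0$ for each $k$, we get $N_B(\Pi|_{B^c})=\Pi(B)$ a.s., so (a′) holds for $B$. $\square$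

Lemma 2 gives $k<l$ but says nothing about $l-k$. After conditioning as in (1), the typical question is this:

> If $P\not\perp P_{\{a,b\}}$, must $P\not\perp P_{\{a\}}$ or $P\not\perp P_{\{b\}}$?

The sensible first attempt is to transform the common part of $P$ and $P_{\{a,b\}}$: delete a random point from both, or add an independent point to both, or exchange labels as in (2). Every such operation acts on both measures alike. It turns a pair with deletion numbers $(0,2)$ into a pair with numbers $(1,3)$, or back, or leaves it at $(0,2)$. The gap never shrinks, and this is where the attempt stops.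

It cannot be rescued by general principles. Let $N$ be a Poisson process of unit intensity and $\Xi=2N$. Then $\Xi(B)$ is independent of $\Xi|_{B^c}$ and not constant, so $\Xi$ is not rigid. But all multiplicities in $\Xi$ are even, while $\Xi-\delta_Z$ has a point of odd multiplicity, so $\Xi$ is deletion singular. For general point processes the equivalence is false: a gap of two can be permanent. The independence of the $X_v$ has to enter.

## 3. Densities in a bounded window, computed by hand

Independence enters through explicit densities. Let $W$ be bounded Borel, $\lambda=\sum_v\mu_v|_W$ (a finite measure), $p_v=d\mu_v|_W/d\lambda\ge0$ and $q_v=1-\mu_v(W)$. Write $[m]=\{1,\dots,m\}$. For finite $U\subset V$, $m\ge0$ and $y\in W^m$ let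
$$f_U(y)=\sum_{\varphi}\ \prod_{i=1}^mp_{\varphi(i)}(y_i)\prod_{v\in R_U(\varphi)}q_v,\qquad R_U(\varphi)=V\setminus(U\cup\varphi[m]), \tag{3}$$
where $\varphi$ runs over injections $[m]\to V\setminus U$. Infinite products of numbers in $[0,1]$ are limits of decreasing finite products. Read $\varphi$ as a matching: it says which index produced which observed point. The set $R_U(\varphi)$ consists of the indices that sent their points outside $W$.

**Lemma 3 (window densities).** Let $\Lambda$ be the image of $\sum_m\frac1{m!}\lambda^m$ under $y\mapsto\sum_i\delta_{y_i}$. The law of $\Pi_U|_W$ has a density $F_U$ with respect to $\Lambda$, with $F_U(\sum_i\delta_{y_i})=f_U(y)$. The measure $\Lambda$ does not depend on $U$, and $F_U<\infty$ $\Lambda$-a.e.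

*Proof.* The set $A_U=\{v\notin U:X_v\in W\}$ is a.s. finite, and by independence, for finite $a\subset V\setminus U$,
$$P(A_U=a,\ (X_v)_{v\in a}\in\cdot\,)=\prod_{v\notin U\cup a}q_v\ \bigotimes_{v\in a}\mu_v|_W .$$
Let $|a|=m$ and $h\ge0$ measurable. For each of the $m!$ bijections $\varphi:[m]\to a$, naming the variables $y_i=x_{\varphi(i)}$ gives
$$E[h(\Pi_U|_W);A_U=a]=\int_{W^m}h\Big(\sum_i\delta_{y_i}\Big)\prod_ip_{\varphi(i)}(y_i)\prod_{v\in R_U(\varphi)}q_v\ \lambda^m(dy).$$
Average over the $m!$ bijections, then sum over $a$ and $m$:
$$E\,h(\Pi_U|_W)=\sum_m\frac1{m!}\int_{W^m}h\Big(\sum_i\delta_{y_i}\Big)f_U(y)\,\lambda^m(dy).$$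
The function $f_U$ is symmetric, so it defines a measurable function $F_U$ of the configuration (evaluate $f_U$ at the ordered enumeration). The display says that $F_U$ is the density. Taking $h=1$ shows $\int F_U\,d\Lambda=1$, so $F_U<\infty$ $\Lambda$-a.e. $\square$

Let us try the question from Section 2 on these densities: compare $f_\emptyset f_{\{a,b\}}$ with $f_{\{a\}}f_{\{b\}}$. For this computation take $V$ finite with all $q_v>0$, and write $Q=\prod_vq_v$.

*No observed point* ($m=0$). Here $f_U=\prod_{v\notin U}q_v$, and both products equal $Q^2/(q_aq_b)$.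

*One observed point* ($m=1$, at $y$). With $x_v=p_v(y)/q_v$ and $s=\sum_{v\ne a,b}x_v$, formula (3) gives
$$f_\emptyset f_{\{a,b\}}=\frac{Q^2}{q_aq_b}(x_a+x_b+s)\,s,\qquad f_{\{a\}}f_{\{b\}}=\frac{Q^2}{q_aq_b}(x_b+s)(x_a+s).$$
The second exceeds the first by $\frac{Q^2}{q_aq_b}x_ax_b\ge0$. So $f_\emptyset f_{\{a,b\}}\le f_{\{a\}}f_{\{b\}}$: wherever $f_\emptyset$ and $f_{\{a,b\}}$ are both positive, so is $f_{\{a\}}$. This is the kind of inequality that shrinks a gap.

Here is the same comparison with matchings. A term of $f_\emptyset f_{\{a,b\}}$ is a pair $(\varphi,\psi)$, where $\varphi$ matches $y$ to any index and $\psi$ matches $y$ to some $w\notin\{a,b\}$. We want a pair $(\varphi',\psi')$ in which $\varphi'$ avoids $a$ and $\psi'$ avoids $b$. If $\varphi(1)\ne a$, keep the pair. If $\varphi(1)=a$, swap: $\varphi'(1)=w$, $\psi'(1)=a$.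

*Two observed points* ($m=2$). Suppose $\varphi(1)=a$, $\psi(1)=c$ and $\varphi(2)=c$. Swapping the values at $1$ only would give $\varphi'(1)=\varphi'(2)=c$, which is not an injection. So we must also swap at $2$, and $\psi(2)$ may again be in use by $\varphi$, and so on. The repair is to follow the chain to its end and swap along all of it. The picture is that of two matchings laid on top of each other: the chain is an alternating path in their union.

## 4. The exchange inequality

**Proposition 2 (exchange inequality).** Let $S,T\subset V$ be finite with $|S|<|T|$. For every window $W$, every $m$ and every $y\in W^m$,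
$$f_S(y)f_T(y)\le\sum_{t\in T\setminus S}f_{S+t}(y)\,f_{T-t}(y). \tag{4}$$

*Proof.* The left side is the sum, over pairs of injections $\varphi:[m]\to V\setminus S$ and $\psi:[m]\to V\setminus T$, of the weight
$$w(\varphi,\psi)=\prod_ip_{\varphi(i)}(y_i)\,p_{\psi(i)}(y_i)\prod_{v\in R_S(\varphi)}q_v\prod_{v\in R_T(\psi)}q_v .$$
The right side is the corresponding sum over triples $(t,\varphi',\psi')$ with $t\in T\setminus S$, $\varphi':[m]\to V\setminus(S+t)$ and $\psi':[m]\to V\setminus(T-t)$ injective. We construct a weight-preserving injection from the pairs into the triples.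

**Step 1: follow a path from each $t$.** This step finds the chain along which to swap. Fix $(\varphi,\psi)$ and $t\in T\setminus S$, and set $v_0=t$. While $v_{k-1}\in\varphi[m]$, let $i_k=\varphi^{-1}(v_{k-1})$ and $v_k=\psi(i_k)$. Stop at the first $v_r\notin\varphi[m]$ and put $e(t)=v_r$.

The walk iterates the partial injection $\psi\circ\varphi^{-1}$, whose domain is $\varphi[m]$ and whose range is $\psi[m]$. The starting point $t\in T$ is outside the range, as $\psi$ avoids $T$. Suppose two walks from $t,t'$ (possibly $t=t'$) satisfy $v_j=v'_k$ with $j\le k$. Stepping back $j$ times by injectivity gives $t=v'_{k-j}$. If $k>j$, then $v'_{k-j}\in\psi[m]$, contradicting $t\in T$. So $k=j$ and $t=t'$. Hence the vertices of one walk are distinct, each walk terminates (as $\varphi[m]$ is finite), walks from different starting points are disjoint, and $t\mapsto e(t)$ is injective.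

**Step 2: some path ends well.** We need a path whose end is not in $S$, since $e(t)$ is to be used by the new $\varphi'$. By definition $e(t)\notin\varphi[m]$, so $e(t)\in S$ or $e(t)\in R_S(\varphi)$. If $e(t)\in S$, then $r\ge1$ because $t\notin S$. So $e(t)\in\psi[m]$, which is disjoint from $T$, and therefore $e(t)\in S\setminus T$. Since $|T\setminus S|>|S\setminus T|$ and $e$ is injective, some $t\in T\setminus S$ has $e(t)\in R_S(\varphi)$. Let $\tau$ be the first such $t$ in a fixed order of $V$, let $e=e(\tau)$, and let $J=\{i_1,\dots,i_r\}$ be the set of indices used by its walk.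

**Step 3: swap along the path.** Put $\varphi'=\psi$, $\psi'=\varphi$ on $J$ and $\varphi'=\varphi$, $\psi'=\psi$ off $J$. On $J$ the values of $\varphi$ are $v_0,\dots,v_{r-1}$ and those of $\psi$ are $v_1,\dots,v_r$.

If $r\ge1$, then, since $e\notin\varphi[m]$ and $\tau\notin\psi[m]$, both $\varphi'$ and $\psi'$ are injections and
$$\varphi'[m]=(\varphi[m]\cup\{e\})\setminus\{\tau\},\qquad\psi'[m]=(\psi[m]\cup\{\tau\})\setminus\{e\}.$$
If $r=0$, then $\varphi'=\varphi$, $\psi'=\psi$, and $e=\tau\notin\varphi[m]\cup\psi[m]$.

In both cases $\varphi'$ avoids $S+\tau$, because $\varphi$ avoids $S$, $e\notin S$, and $\tau\notin\varphi'[m]$. And $\psi'$ avoids $T-\tau$, because $\psi$ avoids $T$. So $(\tau,\varphi',\psi')$ is an admissible triple.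

**Step 4: the weight is preserved.** The factors $p$ are only exchanged between $\varphi$ and $\psi$ at each $i\in J$, so their product is unchanged. For the factors $q$ we compute the unmatched sets. If $r\ge1$, then $\tau\in\varphi[m]$, $e\in\psi[m]$, $e\notin T$, and hence
$$(S+\tau)\cup\varphi'[m]=S\cup\varphi[m]\cup\{e\},\qquad(T-\tau)\cup\psi'[m]=(T\cup\psi[m])\setminus\{e\}.$$
If $r=0$, the same identities hold with $e=\tau$, as $\tau\notin\psi[m]$. Taking complements,
$$R_{S+\tau}(\varphi')=R_S(\varphi)\setminus\{e\},\qquad R_{T-\tau}(\psi')=R_T(\psi)\cup\{e\}.$$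
Here $e\in R_S(\varphi)$ by Step 2, and $e\notin R_T(\psi)$ because $e\in\psi[m]$ (if $r\ge1$) or $e=\tau\in T$ (if $r=0$). So the single factor $q_e$ has moved from the first product to the second, and the weight is the same.

**Step 5: the map is injective.** Given $(\tau,\varphi',\psi')$, walk from $\tau$ with the roles exchanged: while the current vertex is in $\psi'[m]$, apply $\varphi'\circ(\psi')^{-1}$. Since $\psi'(i_k)=v_{k-1}$ and $\varphi'(i_k)=v_k$, this walk runs through $v_0,v_1,\dots,v_r$, and it stops at $v_r=e\notin\psi'[m]$. (If $r=0$ it stops at once, since $\tau\notin\psi'[m]$.) It returns the set $J$, and swapping back on $J$ returns $(\varphi,\psi)$.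

Summing weights over the image of this injection proves (4). $\square$

If $S\subset T$, then $S\setminus T=\emptyset$ and in Step 2 every $t\in T\setminus S$ has a good end. So one may fix $t$ in advance, and the same proof gives $f_Sf_T\le f_{S+t}f_{T-t}$ for each single $t\in T\setminus S$. With $S=\emptyset$, $T=\{a,b\}$ this is the inequality found by hand. The sum in (4) is there because, for sets that are not nested, some paths may run into $S\setminus T$.

## 5. From windows to the whole space

**Lemma 4 (exchange lemma).** In setting (S) let $S,T\subset V$ be finite with $|S|<|T|$. If $P_S\not\perp P_T$, then there is $t\in T\setminus S$ with $P_S\not\perp P_{S+t}$.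

*Proof.* The purpose is to let the window grow in (4). The densities $F_U$ themselves have no limit, so we use ratios, which are martingales. Let $W_n$ be the closed ball of radius $n$ about $0$ and $\mathcal F_n=\sigma(\eta|_{W_n})$. These σ-fields increase and generate the full σ-field. Let $R$ be the average of the finitely many laws $P_S$, $P_T$, $P_{S+t}$, $P_{T-t}$ with $t\in T\setminus S$. For $U$ among these index sets put
$$D_U=\frac{dP_U}{dR},\qquad D_U^n=\frac{dP_U|_{\mathcal F_n}}{dR|_{\mathcal F_n}} .$$
Let $\rho$ be the average of the corresponding $F_U$ for the window $W_n$. By Lemma 3 it is the density of the law of $\eta|_{W_n}$ under $R$, so $0<\rho<\infty$ $R$-a.s., and $D_U^n=F_U/\rho$ $R$-a.s. Dividing (4) by $\rho^2$,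
$$D^n_SD^n_T\le\sum_{t\in T\setminus S}D^n_{S+t}D^n_{T-t}\qquad R\text{-a.s.}$$
Since $D^n_U=E_R[D_U\,|\,\mathcal F_n]$, Lévy's upward theorem gives $D^n_U\to D_U$ $R$-a.s., and therefore
$$D_SD_T\le\sum_{t\in T\setminus S}D_{S+t}D_{T-t}\qquad R\text{-a.s.}$$
If $P_S\not\perp P_T$, then $R(D_SD_T>0)>0$. On this event some $D_{S+t}$ is positive. So for some $t$ we have $R(D_S>0,\ D_{S+t}>0)>0$, that is, $P_S\not\perp P_{S+t}$. $\square$

## 6. Completing the equivalence theorem

Two implications of Theorem 1 are left.

**(c)⇒(d): add the missing points of $S$.** Suppose (d) fails: $P_S\not\perp P_T$ with, say, $|S|<|T|$. By Lemma 4, $P_S\not\perp P_{S+t}$ for some $t\notin S$. Let $\kappa$ be the law of $\sum_{v\in S}\delta_{X_v}$. Then $P=\kappa*P_S$ and $P_t=\kappa*P_{S+t}$ both dominate $\kappa*(P_S\wedge P_{S+t})\ne0$. So $P\not\perp P_t$, and (c) fails.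

**(c)⇒(a′): condition, exchange, restore.** Suppose (a′) fails for the bounded Borel set $B$. By Lemma 2, $g_k\not\perp g_l$ for some $k<l$. As these are countable sums, $G_I\not\perp G_J$ for some $|I|=k$, $|J|=l$. Both are nonzero, so $P(A=I)>0$ and $P(A=J)>0$. Reading off the factors, with $K=I\cap J$,
$$\mu_v(B)>0\ \ (v\in I\cup J),\qquad\mu_v(B^c)>0\ \ (v\notin K). \tag{5}$$
So $\hat X_v$ is defined for all $v\in V\setminus K$, and the family $(\hat X_v)_{v\in V\setminus K}$ satisfies (S). By (1), $\hat P_I\not\perp\hat P_J$. For the family indexed by $V\setminus K$, these are the laws after deleting $S=I\setminus K$ and $T=J\setminus K$ respectively, and $|S|<|T|$. Lemma 4, applied to this family, gives $t\in T\setminus S=J\setminus I$ with $\hat P_I\not\perp\hat P_{I+t}$.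

We check the hypotheses of Lemma 1. We know $P(A=I)>0$. Also $P(A=I+t)>0$, because all its factors are positive by (5): indices in $I+t$ lie in $I\cup J$, and indices outside $I+t$ lie outside $K$. Lemma 1 yields $P\not\perp P_t$, so (c) fails.

Together with Section 2 this proves Theorem 1, and hence the Corollary. $\square$

Compare with Proposition 1. There the gap was one by assumption, and the exchange of labels was free by (2). Lemma 4 does both jobs at once: it reduces the gap to one and makes the two index sets nested.

## 7. Equivalent laws: singular or mutually absolutely continuous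

We now assume, as in Theorem 2, that $V$ is infinite and the $\mu_v$ are mutually absolutely continuous. Theorem 1 says that in the non-rigid case $P\not\perp P_v$ for some $v$. To get mutual absolute continuity we need a zero–one law.

**Lemma 5.** For finite $S,T\subset V$: either $P_S\perp P_T$ or $P_S\sim P_T$.

*Proof.*

**Step 1: isolate the singular part.** By Lebesgue decomposition there is a measurable set $D$ with $P_T(D^c)=0$ and $P_S(\cdot\cap D)\ll P_T$. We show $P_S(D)\in\{0,1\}$.

**Step 2: one point cannot decide between $D$ and $D^c$.** Fix $v\notin S$ and put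
$$\alpha(\zeta)=\mu_v\{y:\zeta+\delta_y\in D^c\},\qquad\beta(\eta)=\int\eta(dz)\,\alpha(\eta-\delta_z).$$
The function $\beta$ is an observable that detects whether some point of $\eta$ could be re-placed, by a draw from $\mu_v$, so as to land in $D^c$. Under $P_T$ it vanishes:
$$E\beta(\Pi_T)=\sum_{u\notin T}E\,\alpha(\Pi_{T+u})=\sum_{u\notin T}(P_{T+u}*\mu_v)(D^c)=0,$$
since $P_{T+u}*\mu_v\sim P_{T+u}*\mu_u=P_T$ and $P_T(D^c)=0$. So $P_T(\beta>0)=0$, and because $P_S(\cdot\cap D)\ll P_T$, also $P_S(D\cap\{\beta>0\})=0$.

Put $\zeta=\Pi_{S+v}$. Then $\Pi_S=\zeta+\delta_{X_v}$ and $\beta(\Pi_S)\ge\alpha(\zeta)$. So a.s. $\Pi_S\in D$ implies $\alpha(\zeta)=0$. As $X_v$ is independent of $\zeta$, $P(\Pi_S\in D\,|\,\zeta)=1-\alpha(\zeta)$, and therefore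
$$E\big[(1-\alpha(\zeta))1_{\{\alpha(\zeta)>0\}}\big]=P(\Pi_S\in D,\ \alpha(\zeta)>0)=0 .$$
Hence $\alpha(\zeta)\in\{0,1\}$ a.s. Since $\alpha(\zeta)=P(\Pi_S\in D^c\,|\,\zeta)$, this gives $1_{D^c}(\Pi_S)=\alpha(\Pi_{S+v})$ a.s.

**Step 3: zero–one law.** By Step 2, for each $v\notin S$, replacing $X_v$ by an independent copy a.s. does not change $1_{D^c}(\Pi_S)$. Resampling preserves the joint law of the family, so we may iterate: resampling all of $(X_v)_{v\in F}$, for finite $F\subset V\setminus S$, a.s. does not change it either. The resampled indicator is independent of $\sigma(X_v:v\in F)$. So the event $\{\Pi_S\in D^c\}$ is independent of $\sigma(X_v:v\in F)$ for every finite $F\subset V\setminus S$. These σ-fields form a generating π-system for $\sigma(X_v:v\notin S)$, which contains the event. Thus the event is independent of itself, and $P_S(D)\in\{0,1\}$.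

**Step 4: conclusion.** If $P_S(D)=0$, then $P_S\perp P_T$. If $P_S(D)=1$, then $P_S\ll P_T$. Exchanging the roles of $S$ and $T$: either $P_S\perp P_T$ or $P_T\ll P_S$. If the laws are not mutually singular, both absolute continuities hold. $\square$

*Proof of Theorem 2.*

**Step 1: only $|S|$ matters.** If $|S|=|T|$, then $P_S\sim P_T$: replace one element at a time using (2).

**Step 2: the non-rigid case, one deletion.** Suppose $\Pi$ is not rigid. By Theorem 1, $P\not\perp P_o$ for some $o\in V$. By Lemma 5, $P\sim P_o$, and by Step 1, $P\sim P_v$ for all $v$. For any $\Pi$-point $Z$ the law of $\Pi-\delta_Z$ is at most $\sum_vP_v$ (let $\kappa$ be the first index with $X_\kappa=Z$, as in (c)⇒(b)), and $\sum_vP_v\ll P$. So $\Pi$ is deletion tolerant. Moreover $P*\mu_v\sim P_v*\mu_v=P$.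

**Step 3: the non-rigid case, finitely many deletions.** We want $P\sim P_S$ for all finite $S$, and we pass from $|S|$ to $|S|+1$ by a random deletion that does not use labels. As $V$ is infinite, $\Pi_S$ has infinitely many points, counted with multiplicity. Let $\mathcal K$ be the kernel that deletes the $i$-th point (in the measurable enumeration, with multiplicity) with probability $2^{-i}$, $i\ge1$. Every point is deleted with positive probability, so $(P_S\mathcal K)(C)=0$ if and only if
$$E\int\Pi_S(dz)\,1_C(\Pi_S-\delta_z)=\sum_{v\notin S}P_{S+v}(C)=0 .$$
By Step 1, $P_S\mathcal K\sim P_{S'}$ whenever $|S'|=|S|+1$. If $P_S\sim P$, then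
$$P_{S'}\sim P_S\mathcal K\sim P\mathcal K\sim P_o\sim P .$$
Induction on $|S|$ gives the claim.

**Step 4: the rigid case.** If $\Pi$ is rigid, it is deletion singular by Theorem 1. The alternatives exclude each other, since one is rigid and the other is not. Gaussian displacements have a positive density, so the theorem applies to them for all $d\ge1$ and $\sigma>0$. $\square$

## 8. The hidden count is a Poisson–Bernoulli sum

Lemma 4 says that confused counts can be taken to differ by one. Theorem 3 describes the confusion completely. Recall that for $\Xi=2N$ the conditional law of the count lives on the even integers. Theorem 3 excludes this in setting (S).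

Let $\mathcal C$ be the set of laws of independent sums $\mathrm{Poisson}(\gamma)+\sum_i\mathrm{Bernoulli}(p_i)$ with $\gamma+\sum_ip_i<\infty$.

**Lemma 6.** $\mathcal C$ contains all weak limits of laws of finite Bernoulli sums, and $\mathcal C$ is weakly closed.

*Proof.* Each element of $\mathcal C$ is itself a limit of finite Bernoulli sums: truncate the Bernoulli sum, and use $\mathrm{Binomial}(n,\gamma/n)\to\mathrm{Poisson}(\gamma)$. Since weak convergence is metrizable, the second claim follows from the first.

Let $L$ be a weak limit of laws of finite Bernoulli sums with parameters $p_1^{(n)}\ge p_2^{(n)}\ge\cdots$ (padded with zeros), and $m_n=\sum_ip_i^{(n)}$. The variance is at most $m_n$, so by Chebyshev's inequality the sum is at least $m_n/2$ with probability at least $1-4/m_n$. Tightness forces $m_n\le M<\infty$. Pass to a subsequence with $p_i^{(n)}\to p_i$ for all $i$ and $m_n\to m$. By Fatou, $\gamma:=m-\sum_ip_i\ge0$. By monotonicity $p_i^{(n)}\le M/i$, so dominated convergence gives $\sum_i(p_i^{(n)})^k\to\sum_ip_i^k$ for each $k\ge2$. For $z\in(\frac12,1]$,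
$$\sum_i\log\big(1+p_i^{(n)}(z-1)\big)=\sum_{k\ge1}\frac{(-1)^{k-1}}{k}(z-1)^k\sum_i(p_i^{(n)})^k .$$
The $k$-th term is bounded by $2^{-k}M/k$. The term $k=1$ converges to $(z-1)m=(z-1)(\gamma+\sum_ip_i)$. So the whole sum converges to
$$\gamma(z-1)+\sum_i\log(1+p_i(z-1)) .$$
Thus the generating function of $L$ agrees on $(\frac12,1]$ with that of an element of $\mathcal C$. A generating function is analytic in the unit disc, so $L\in\mathcal C$. $\square$

**The generating function in a window.** Let $W\supset B$ be bounded Borel, $\lambda=\sum_v\mu_v|_W$, $p_v=d\mu_v|_W/d\lambda$, chosen so that $\sum_vp_v\le1$ everywhere (the sum is $1$ $\lambda$-a.e.), and let $q_v=1-\mu_v(W)$, $r_v=\mu_v(B)$. Repeat the computation of Lemma 3 on the window $W\setminus B$, with $q_v+r_vz$ in place of $q_v$: the factor $q_v+r_vz$ records that $X_v$ avoids $W\setminus B$, with a $z$ if it lands in $B$. The joint density of $\{\Pi(B)=k\}$ and $\Pi|_{W\setminus B}=\sum_{i\le m}\delta_{y_i}$ is the coefficient of $z^k$ in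
$$H(z)=\sum_\varphi\prod_{i=1}^mp_{\varphi(i)}(y_i)\prod_{v\notin\varphi[m]}(q_v+r_vz),\qquad\varphi:[m]\to V\ \text{injective}. \tag{6}$$
The coefficient of $z^k$ in the infinite product means the probability that, among the $v\notin\varphi[m]$, no $X_v$ lies in $W\setminus B$ and exactly $k$ lie in $B$. Since $H(1)$ is the density of $\Pi|_{W\setminus B}$, a.s. $H(1)>0$, and the conditional law of $\Pi(B)$ given $\Pi|_{W\setminus B}$ has generating function $H(z)/H(1)$.

**Reduction to finite $V$.** Let $V_N\uparrow V$ be finite and let $H_N$ be (6) with $V_N$ in place of $V$. For fixed $\varphi$ and $N$ large, the coefficient of $z^k$ in the product over $V_N\setminus\varphi[m]$ is the probability of the analogous event for the indices in $V_N\setminus\varphi[m]$. As only finitely many $X_v$ lie in $W$ a.s., the indicators of these events stabilize, so the coefficients converge; so does the value at $1$. All these numbers are at most $1$, and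
$$\sum_\varphi\prod_ip_{\varphi(i)}(y_i)\le\prod_i\sum_vp_v(y_i)\le1 .$$
By dominated convergence, the coefficients of $H_N$ and $H_N(1)$ converge to those of $H$ and to $H(1)$.

**Lemma 7.** $H_N$ is identically zero or has only real zeros, all $\le0$.

*Proof.* The idea is to write $H_N$ as a derivative of a product of affine functions. In
$$\Phi(z,w_1,\dots,w_m)=\prod_{v\in V_N}\Big(q_v+r_vz+\sum_{i=1}^mw_ip_v(y_i)\Big)$$
the coefficient of $w_1\cdots w_m$, free of higher powers of the $w_i$, is obtained by choosing for each $i$ a different factor $\varphi(i)$. So $H_N=\partial_{w_1}\cdots\partial_{w_m}\Phi|_{w=0}$.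

Let $\mathbb H$ be the open upper half-plane. Call a polynomial in $j+1$ variables good if it is identically zero or has no zeros in $\mathbb H^{j+1}$. If some factor of $\Phi$ is identically $0$, then $H_N=0$. Otherwise each factor is a positive constant or, having nonnegative coefficients that are not all zero in the variables, has positive imaginary part on $\mathbb H^{m+1}$. So $\Phi$ is good. We show that goodness survives the two operations that lead to $H_N$.

We use Hurwitz's theorem in several variables: a locally uniform limit $f$ of zero-free holomorphic functions on a connected domain is zero-free or identically zero. It follows from the one-variable theorem. If $f(a)=0$ and $f\not\equiv0$, then $f$ is not identically zero near $a$, so it is not identically zero on some complex line through $a$ near $a$. On a small disc in this line, the one-variable theorem is contradicted.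

*Setting $w_j=0$.* If $\Psi$ is good and not identically zero, then $\Psi(\cdot,w_j=i/n)$ is zero-free and converges locally uniformly to $\Psi(\cdot,w_j=0)$. Apply Hurwitz.

*Applying $\partial_{w_j}$.* Let $\Psi$ be good, not identically zero, and of degree $D$ in $w_j$. Its leading coefficient in $w_j$ is a nonzero polynomial in the other variables and the locally uniform limit of $(in)^{-D}\Psi(\cdot,w_j=in)$. By Hurwitz it is zero-free when the other variables are in $\mathbb H$. So for every such choice of the other variables, $\Psi$ is a polynomial of exact degree $D$ in $w_j$ whose zeros lie in the closed lower half-plane, which is convex. If $D=0$, the derivative is identically zero. If $D\ge1$, the derivative in $w_j$ is a nonzero polynomial, and by the Gauss–Lucas theorem its zeros lie in the convex hull of those of $\Psi$, hence not in $\mathbb H$. So $\partial_{w_j}\Psi$ is good.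

(See also Wagner, *Bull. Amer. Math. Soc.* 48 (2011), Lemma 2.4.) Apply $\partial_{w_j}$ and then $w_j=0$ for $j=1,\dots,m$. Then $H_N$ is identically zero or has no zeros in $\mathbb H$. Its coefficients are real, so its zeros come in conjugate pairs and all are real. Its coefficients are nonnegative, so no zero is positive. $\square$

*Proof of Theorem 3.*

**Step 1: bounded windows.** Almost surely $H(1)>0$, so $H_N(1)>0$ for large $N$. By Lemma 7, $H_N(z)/H_N(1)$ is a product of factors $\frac{z+a}{1+a}$ with $a\ge0$, the generating function of a finite sum of independent $\mathrm{Bernoulli}(\frac1{1+a})$ variables. As $N\to\infty$ its coefficients converge to those of $H(z)/H(1)$, which is the generating function of a probability law. So this is weak convergence, and by Lemma 6 the conditional law of $\Pi(B)$ given $\Pi|_{W\setminus B}$ is a.s. in $\mathcal C$.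

**Step 2: growing windows.** Take $W=W_n\uparrow\mathbb R^d$, the closed balls of radius $n$ about $0$, with $n$ large enough that $W_n\supset B$. By martingale convergence, a.s. for all $k$,
$$P(\Pi(B)=k\,|\,\Pi|_{W_n\setminus B})\to P(\Pi(B)=k\,|\,\Pi|_{B^c}).$$
The limits form a.s. a probability law, so the convergence is weak, and by Lemma 6 the limit law lies in $\mathcal C$.

**Step 3: support.** Let $L\in\mathcal C$, let $n_1$ be the number of $p_i$ equal to $1$ (finite) and $n_2\le\infty$ the number of $p_i\in(0,1)$. The probability that all but a prescribed finite set of the latter Bernoulli variables vanish is positive, since $\sum_ip_i<\infty$. So the support is $\{n_1,n_1+1,\dots\}$ if $\gamma>0$ or $n_2=\infty$, and $\{n_1,\dots,n_1+n_2\}$ otherwise: an interval of integers.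

**Step 4: log-concavity.** Let $(a_k)$ be a log-concave sequence of nonnegative numbers whose support is an interval, and let $b_k=qa_k+pa_{k-1}$ with $p=1-q\in[0,1]$ be its convolution with a Bernoulli law. Then
$$b_k^2-b_{k-1}b_{k+1}=q^2(a_k^2-a_{k-1}a_{k+1})+p^2(a_{k-1}^2-a_{k-2}a_k)+pq(a_{k-1}a_k-a_{k-2}a_{k+1}).$$
The first two terms are nonnegative by assumption. In the third, if $a_{k-2}a_{k+1}>0$ then $a_{k-1},a_k>0$ because the support is an interval, and $\frac{a_{k-2}}{a_{k-1}}\le\frac{a_{k-1}}{a_k}\le\frac{a_k}{a_{k+1}}$ gives $a_{k-2}a_{k+1}\le a_{k-1}a_k$. So $(b_k)$ is log-concave, and its support is again an interval. By induction, finite Bernoulli sums are log-concave. The inequality $a_k^2\ge a_{k-1}a_{k+1}$ passes to weak limits, and every element of $\mathcal C$ is such a limit. $\square$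

## 9. Point sets without multiplicity

Suppose instead that $\Pi$ is read as the set $\{x+Y_x\}$, that counts refer to distinct points, and that $\Pi\setminus Z$ removes the location $Z$. If a.s. there are no collisions $x+Y_x=x'+Y_{x'}$ with $x\ne x'$, both conventions agree a.s. and the Corollary applies. We show that otherwise the set $\Pi$ is neither deletion singular nor rigid, so the equivalence still holds.

**Step 1: rigid implies deletion singular for sets too.** With $H_n,H$ as in (a)⇒(c) of Section 2, now counting distinct points, rigidity gives $P(\Pi\in H)=1$. If $Z$ is a $\Pi$-point and $n\ge|Z|$, removing the location $Z$ lowers the number of distinct points in $B_n$ by one and does not change the outside, so a.s. $\Pi\setminus Z\notin H_n$. Hence $P(\Pi\setminus Z\in H)=0$. It remains to refute deletion singularity.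

**Step 2: two atoms at a lattice distance.** A collision of positive probability, $x+Y_x=x'+Y_{x'}$, must occur at a common atom $c$ of the laws of $x+Y_x$ and $x'+Y_{x'}$, because these variables are independent. So $Y$ has atoms $a,b$ with $v:=b-a\in\mathbb Z^d\setminus\{0\}$.

**Step 3: an unnoticed deletion.** Let
$$E'=\{Y_v=a\}\cap\{x+Y_x\ne a\ \text{for all}\ x\ne0\},$$
an event that does not involve $Y_0$. It has positive probability. For $x=v$ the second condition holds automatically when $Y_v=a$, as $v+a\ne a$. For the other $x\ne0$ we have $P(Y=a-x)\le1-P(Y=a)<1$ and $\sum_xP(Y=a-x)\le1$, so $\prod_{x\ne0,v}(1-P(Y=a-x))>0$.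

Let $Z=Y_0$, the location of the point with label $0$; this is a $\Pi$-point. On $E'\cap\{Y_0=a\}$ the location $a$ is not in $\Pi_0$, so $\Pi\setminus Z=\Pi_0$ as sets. On $E'\cap\{Y_0=b\}$ the location $b=v+Y_v$ is in $\Pi_0$, so $\Pi=\Pi_0$ as sets. By independence of $Y_0$ from $(E',\Pi_0)$, the laws of $\Pi\setminus Z$ and of $\Pi$ dominate
$$P(Y=a)\,P(E',\ \Pi_0\in\cdot\,)\qquad\text{and}\qquad P(Y=b)\,P(E',\ \Pi_0\in\cdot\,)$$
respectively. These are positive multiples of the same nonzero measure. So the two laws are not mutually singular, and $\Pi$ is not deletion singular. By Step 1 it is not rigid either. $\square$
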